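# Strong Chang's Conjecture with bounded witnesses

## 1. A model where SCC holds and its cofinal form fails

**Theorem 1.** If $\kappa$ is measurable, there is a forcing extension in which $\kappa=\omega_2$, $\mathrm{SCC}$ holds and $\mathrm{SCC}^{\mathrm{cof}}$ fails. The failure is witnessed by $\omega_3$ functions: there are $f_\xi:\omega_2\to\omega_1$ $(\xi<\omega_3)$ such that for every large regular $\theta$ and every $\Delta$, there are stationarily many countable $M\prec\mathfrak A$ for which
$$\{\alpha<\omega_2:\ \forall\xi\in M\cap\omega_3\ \ f_\xi(\alpha)<M\cap\omega_1\}$$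
is bounded in $\omega_2$. Hence, if ZFC + "there is a measurable cardinal" is consistent, ZFC does not prove $\mathrm{SCC}\Rightarrow\mathrm{SCC}^{\mathrm{cof}}$.

Two complements, both theorems of ZFC, show that the number $\omega_3$ is optimal.

**Theorem 2 (ZFC).** Assume $\mathrm{SCC}$ and let $f_\xi:\omega_2\to\omega_1$ $(\xi<\omega_2)$. Then for all large regular $\theta$ and all $\Delta$, club many countable $M\prec\mathfrak A$ have $\{\alpha<\omega_2:\forall\xi\in M\cap\omega_2\ f_\xi(\alpha)<M\cap\omega_1\}$ unbounded in $\omega_2$.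

**Corollary 3 (ZFC).** Let $\lambda=2^{\omega_2}$. If for every stationary $S\subseteq[\lambda]^\omega$ there is $W$ with $\omega_2\subseteq W\subseteq\lambda$, $|W|=\omega_2$ and $S\cap[W]^\omega$ stationary in $[W]^\omega$, then $\mathrm{SCC}\Leftrightarrow\mathrm{SCC}^{\mathrm{cof}}$.

Let us unpack the words. For a sufficiently large regular cardinal $\theta$ and a wellorder $\Delta$ of $H_\theta$ (the sets hereditarily of size less than $\theta$), let $\mathfrak A=(H_\theta,\in,\Delta)$. For $X\subseteq H_\theta$, $\mathrm{Hull}^{\mathfrak A}(X)$ is the Skolem hull of $X$ in $\mathfrak A$, taken with the definable Skolem functions given by $\Delta$: the value is the $\Delta$-least witness. "Countable" means at most countable where appropriate.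

**Definition (SCC).** *Strong Chang's Conjecture* says: for every sufficiently large regular $\theta$ and every wellorder $\Delta$ of $H_\theta$, there are club many countable $M\prec\mathfrak A$ for which there is some $\beta\in\omega_2\setminus M$ with
$$\mathrm{Hull}^{\mathfrak A}(M\cup\{\beta\})\cap\omega_1=M\cap\omega_1.\tag{1}$$

**Definition ($\mathrm{SCC}^{\mathrm{cof}}$, Shelah's version).** For every sufficiently large regular $\theta$ and every wellorder $\Delta$ of $H_\theta$, there are club many countable $M\prec\mathfrak A$ such that (1) holds for cofinally many $\beta<\omega_2$.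

So SCC asks that a typical countable model can be enlarged by one new ordinal below $\omega_2$ without gaining a countable ordinal. We call a $\beta\in\omega_2\setminus M$ satisfying (1) a *witness* for $M$. The cofinal form asks for arbitrarily large witnesses. One direction is immediate: if cofinally many $\beta$ satisfy (1), then one of them lies above $\sup(M\cap\omega_2)<\omega_2$, hence outside $M$. So $\mathrm{SCC}^{\mathrm{cof}}\Rightarrow\mathrm{SCC}$.

The converse is a question of Usuba, taken here from Sean Cox and Hiroshi Sakai, "A variant of Shelah's characterization of Strong Chang's Conjecture", arXiv:1811.06402 (2018): is $\mathrm{SCC}^{\mathrm{cof}}$ equivalent to SCC? Theorem 1 answers no, assuming the consistency of a measurable cardinal. Some consistency hypothesis cannot be avoided: if ZFC + SCC were inconsistent, the implication would hold vacuously.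

## 2. Clubs, hulls, and functions from $\omega_2$ to $\omega_1$

Let $A$ be uncountable. A set $C\subseteq[A]^\omega$ is *club* if it is $\subseteq$-cofinal in $[A]^\omega$ and closed under unions of increasing $\omega$-sequences. A set is *stationary* if it meets every club. For example, if $\omega_1\subseteq A$, then $\{x\in[A]^\omega: x\cap\omega_1\in\omega_1\}$ is club: it is closed since an increasing union of countable ordinals is an ordinal, and any $x$ is contained in $x\cup\sup\{\nu+1:\nu\in x\cap\omega_1\}$, which belongs to it. "Club many $M\prec\mathfrak A$" refers to $[H_\theta]^\omega$. We use two textbook facts.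

**(S1)** Let $A\subseteq A'$ be uncountable. If $S\subseteq[A]^\omega$ is stationary, so is $\{x\in[A']^\omega:x\cap A\in S\}$ in $[A']^\omega$. If $C'$ is club in $[A']^\omega$, then $\{x\cap A:x\in C'\}$ contains a club of $[A]^\omega$. If $S'$ is stationary in $[A']^\omega$, then $\{x\cap A:x\in S'\}$ is stationary in $[A]^\omega$.

**(S2)** If $C$ is club in $[A]^\omega$ and $C\in\tilde M\prec H_\chi$ with $\tilde M$ countable, then $\tilde M\cap A\in C$. Indeed, by elementarity $C\cap\tilde M$ is $\subseteq$-directed and every $a\in\tilde M\cap A$ lies in some $y\in C\cap\tilde M$. Such $y$ are countable elements of $\tilde M$, hence subsets of $\tilde M$. So $\tilde M\cap A$ is the union of an increasing $\omega$-sequence from $C\cap\tilde M$.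

We constantly use the argument just seen: *a countable element of an elementary submodel is a subset of it*, since $\omega\subseteq\tilde M$ and some enumeration is in $\tilde M$. In particular $\tilde M\cap\omega_1$ is an ordinal.

Equation (1) looks like model theory, but it is a statement about functions.

**Lemma 4.** Let $\theta>\omega_2$ be regular, $M\prec\mathfrak A$ countable, $\beta<\omega_2$, $M'=\mathrm{Hull}^{\mathfrak A}(M\cup\{\beta\})$ and $\gamma=\sup(M\cap\omega_2)$.

1. $M'=\{f(\beta): f\in M \text{ a function with domain }\omega_2\}$.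
2. $M'\cap\omega_1=M\cap\omega_1$ if and only if $f(\beta)<M\cap\omega_1$ for every $f\in M$ with $f:\omega_2\to\omega_1$.
3. If $M'\cap\omega_1=M\cap\omega_1$, then $M'\cap\gamma=M\cap\omega_2$. Hence a witness for $M$ is always $\ge\gamma$.

*Proof.* (1) An element of $M'$ has the form $t(m,\beta)$ with $m\in M$ and $t$ definable in $\mathfrak A$. The function $f=\{(\tau,t(m,\tau)):\tau<\omega_2\}$ is in $H_\theta$, since $\theta>\omega_2$ is regular, and it is definable from $m$. So $f\in M$ and $f(\beta)=t(m,\beta)$. Conversely, $f\in M$ gives $f(\beta)\in M'$.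

(2) If $f\in M$ and $f(\beta)<\omega_1$, change $f$ to $0$ wherever its value is not a countable ordinal; the new function is in $M$ and maps $\omega_2$ to $\omega_1$. So $M'\cap\omega_1=\{f(\beta):f\in M,\ f:\omega_2\to\omega_1\}$. This set contains the ordinal $M\cap\omega_1$ (constant functions), and (2) follows.

(3) Let $\nu\in M'\cap\gamma$ and pick $\eta\in M$ with $\nu<\eta<\omega_2$ and a surjection $u\in M$ from $\omega_1$ onto $\eta$. The least $i$ with $u(i)=\nu$ is in $M'\cap\omega_1=M\cap\omega_1$, so $\nu=u(i)\in M$. The other inclusion is clear because $M\cap\omega_2$ has no maximum. If $\beta\notin M$ were $<\gamma$, then $\beta\in M'\cap\gamma\subseteq M$, a contradiction. $\square$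

For a family $\vec f=\langle f_\xi:\xi<\lambda\rangle$ of functions $\omega_2\to\omega_1$ (with $\lambda\ge\omega_1$) and a countable $z\subseteq\lambda$ with $z\cap\omega_1\in\omega_1$, write
$$A_z=\{\alpha<\omega_2:\ \forall\xi\in z\ \ f_\xi(\alpha)<z\cap\omega_1\}.\tag{2}$$
If $\vec f\in M$ lists *all* functions from $\omega_2$ to $\omega_1$, then Lemma 4(2) says that the set of $\beta$ satisfying (1) is exactly $A_{M\cap\lambda}$. So $\mathrm{SCC}^{\mathrm{cof}}$ says that typically $A_{M\cap\lambda}$ is unbounded, and we may ask how many functions are needed to make it bounded.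

## 3. Families of size 1, $\omega_1$ and $\omega_2$

**One function.** If $f:\omega_2\to\omega_1$ and $f\in M$, then some $i<\omega_1$ has $f^{-1}(\{i\})$ unbounded, since $\omega_2$ is regular. The least such $i$ is in $M$, so $f(\alpha)=i<M\cap\omega_1$ for unboundedly many $\alpha$. One function never gives a bounded set.

**$\omega_1$ functions.** Let $\vec f=\langle f_\xi:\xi<\omega_1\rangle$ and let $R$ be the set of $\delta\in\omega_1\setminus\{0\}$ with $A_\delta=\{\alpha:\forall\xi<\delta\ f_\xi(\alpha)<\delta\}$ bounded. There are at most $\omega_1$ bounds, so some $\alpha<\omega_2$ lies above all of them. The set $D=\{\delta\in\omega_1\setminus\{0\}:\forall\xi<\delta\ f_\xi(\alpha)<\delta\}$ is club in $\omega_1$, and $\delta\in D$ means $\alpha\in A_\delta$, so $D\cap R=\emptyset$. If $\vec f\in M$, such a $D$ exists in $M$, so $M\cap\omega_1\in D$ and $A_{M\cap\omega_1}$ is unbounded. This needs no hypothesis at all.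

**$\omega_2$ functions.** The trick was to jump above all bounds at once. Now $z=M\cap\omega_2$ ranges over more than $\omega_1$ sets, so no single $\alpha$ can be above all bounds. A witness from SCC rescues the argument: it codes $M\cap\omega_2$ well enough to leave only $\omega_1$ candidates.

*Proof of Theorem 2.* Fix surjections $u_\alpha:\omega_1\to\alpha$ $(0<\alpha<\omega_2)$ and let
$$\ell(\alpha)=\sup\{\sup A_z+1:\ z=u_\alpha''\delta\cap\gamma,\ \delta<\omega_1,\ \gamma\le\alpha,\ z\cap\omega_1\in\omega_1,\ A_z\text{ bounded in }\omega_2\}.$$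
This is a supremum of at most $\omega_1$ ordinals below $\omega_2$, so $\ell(\alpha)<\omega_2$.

Let $M$ be in the club given by SCC, with $\vec f,\vec u,\ell\in M$; this still describes club many $M$. Let $\beta\in\omega_2\setminus M$ be a witness, $M'=\mathrm{Hull}^{\mathfrak A}(M\cup\{\beta\})$, $\delta=M'\cap\omega_1=M\cap\omega_1$, $\gamma=\sup(M\cap\omega_2)$ and $z=M\cap\omega_2$. By Lemma 4(3), $M'\cap\gamma=z$ and $\beta\ge\gamma$. Next, $M'\cap\beta=u_\beta''\delta$: the inclusion $\supseteq$ holds since $u_\beta\in M'$ and $\delta\subseteq M'$, and if $\nu\in M'\cap\beta$, the least $i$ with $u_\beta(i)=\nu$ is in $M'\cap\omega_1=\delta$. Therefore $z=u_\beta''\delta\cap\gamma$, with $\gamma\le\beta$ and $z\cap\omega_1=\delta$.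

Suppose $A_z$ is bounded. Then $z$ is one of the sets in the definition of $\ell(\beta)$, so $\ell(\beta)>\sup A_z$. But $\ell(\beta)\in M'$, so $f_\xi(\ell(\beta))\in M'\cap\omega_1=\delta$ for all $\xi\in z$. That is, $\ell(\beta)\in A_z$, a contradiction. $\blacksquare$

*Proof of Corollary 3.* Only $\mathrm{SCC}\Rightarrow\mathrm{SCC}^{\mathrm{cof}}$ needs proof. Enumerate all functions $\omega_2\to\omega_1$ as $\vec f=\langle f_\xi:\xi<\lambda\rangle$. As noted after (2), if $\vec f\in M\prec\mathfrak A$, the set of $\beta$ satisfying (1) is $A_{M\cap\lambda}$. If $\mathrm{SCC}^{\mathrm{cof}}$ fails, then for some large $\theta$ and some $\Delta$ stationarily many $M\ni\vec f$ have $A_{M\cap\lambda}$ bounded, so by (S1) the set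
$$S=\{z\in[\lambda]^\omega:\ z\cap\omega_1\in\omega_1,\ A_z\text{ bounded}\}$$
is stationary. Let $W$ be as in the hypothesis and $\pi:\omega_2\to W$ a bijection. Apply Theorem 2 to $\langle f_{\pi(i)}:i<\omega_2\rangle$. If $\pi\in M$, then $M\cap W=\pi''(M\cap\omega_2)$, and $M\cap W\cap\omega_1=M\cap\omega_1$. So for club many $M\ni\pi,\vec f$ the set $A_{M\cap W}$ is unbounded. By (S1) the sets $M\cap W$ for such $M$ contain a club of $[W]^\omega$. Since $S\cap[W]^\omega$ is stationary, $M\cap W\in S$ for some such $M$, a contradiction. $\blacksquare$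

**Where this stops.** The natural attempt to prove $\mathrm{SCC}\Rightarrow\mathrm{SCC}^{\mathrm{cof}}$ is to run the proof of Theorem 2 with more functions. It breaks at the definition of $\ell$: the supremum must range over at most $\omega_1$ sets $z$, and these were read off from $u_\alpha$ with $\alpha<\omega_2$. A countable $z\subseteq\omega_3$ with $z\not\subseteq\omega_2$ is never of the form $u_\alpha''\delta\cap\gamma$. Theorem 1 says that the gap cannot be repaired in ZFC, already at $\omega_3$.

## 4. Indiscernible points over a normal measure, and the room a promise must leave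

A *normal measure* $U$ on $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter on $\kappa$ such that every function that is regressive on a set in $U$ is constant on a set in $U$. A measurable cardinal carries one and is inaccessible. We say "$U$-many $\tau$" for "a set of $\tau$ in $U$", and recall:

**(S3)** Every function from $\kappa$ to a set of size $<\kappa$ is constant on a set in $U$. Every club of $\kappa$ is in $U$, the set of regular cardinals below $\kappa$ is in $U$, and sets in $U$ are unbounded. Moreover *every $k:\kappa\to\kappa^+$ is constant or injective on a set in $U$*. To see the last claim, put $m(\tau)=\min\{\tau':k(\tau')=k(\tau)\}\le\tau$. If $m(\tau)=\tau$ for $U$-many $\tau$, then $k$ is injective on the set of these $\tau$. Otherwise $m$ is regressive on a set in $U$, so constant on a set in $U$, and so is $k$.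

**Lemma 5.** Let $U$ be a normal measure on $\kappa$, $\chi$ a large regular cardinal, $<_\chi$ a wellorder of $H_\chi$, and $N\prec(H_\chi,\in,<_\chi)$ countable with $\kappa,U\in N$. Let $\alpha\in\bigcap(U\cap N)$ and let $N'$ be the hull of $N\cup\{\alpha\}$ in $(H_\chi,\in,<_\chi)$.

1. $N'=\{h(\alpha):h\in N \text{ a function},\ \mathrm{dom}\,h=\kappa\}$.
2. For $X\in N$ with $X\subseteq\kappa$: $X\in U\Leftrightarrow\alpha\in X$.
3. If $k\in N$ is a function on $\kappa$ that is constant on a set in $U$, then $k(\alpha)\in N$.
4. $N'\cap\omega_1=N\cap\omega_1$, $N\cap\kappa\subseteq\alpha$, and $N'\cap\alpha=N\cap\kappa$. So $\alpha\notin N$.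
5. $N'\cap\kappa^+\subseteq\sup(N\cap\kappa^+)$.

*Proof.* (1) is proved as Lemma 4(1). (2) One of $X,\kappa\setminus X$ is in $U\cap N$, and $\alpha$ is in that one. (3) The value $v$ is the unique one with $\{\tau:k(\tau)=v\}\in U$, so $v$ and this set are in $N$, and $\alpha$ is in the set. (4) An element of $N'\cap\omega_1$ is $k(\alpha)$ with $k\in N$, $k:\kappa\to\omega_1$; by (S3) and (3), $k(\alpha)\in N$. If $\nu\in N\cap\kappa$, then $\kappa\setminus(\nu+1)\in U\cap N$, so $\nu<\alpha$. If $k(\alpha)<\alpha$ with $k\in N$, then $k$ is regressive on a set in $U$ by (2), so constant on a set in $U$, and $k(\alpha)\in N$ by (3). (5) If $k\in N$, $k:\kappa\to\kappa^+$, then $k(\alpha)\le\sup\mathrm{ran}\,k\in N\cap\kappa^+$, and $N\cap\kappa^+$ has no maximum. $\square$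

Since $\bigcap(U\cap N)\in U$ is unbounded in $\kappa$, with $\kappa$ in the role of $\omega_2$ we have *cofinally many* ordinals that add no countable ordinal. To separate SCC from its cofinal form we collapse $\kappa$ to $\omega_2$ and at the same time destroy all but boundedly many of these witnesses, for stationarily many models. The tool is a family of generic functions $f_\xi$ $(\xi<\kappa^+)$ together with *promises* of the form
$$\forall\nu\in[\beta_M,\omega_2)\ \ \exists\xi\in M\cap\omega_3\ \ \ f_\xi(\nu)\ge M\cap\omega_1 .\tag{3}$$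
If $\vec f\in M$ and (3) holds, Lemma 4(2) says that no $\nu\ge\beta_M$ satisfies (1).

**Too little room.** The first bound one would try is $\beta_M=\sup(M\cap\omega_2)$. This destroys too much: by Lemma 4(3) every witness for $M$ is $\ge\sup(M\cap\omega_2)$, so (3) leaves no witness at all, and if it holds for stationarily many $M$, SCC itself fails. Taking $\beta_M$ slightly larger does not help by itself. We want witnesses from $\bigcap(U\cap N)$ for the ground model part $N$ of $M$. With $\gamma=\sup(N\cap\kappa)$ and $\beta_M=\gamma+1$, the only candidate in $[\gamma,\beta_M)$ is $\gamma$. It has cofinality $\omega$, and it is uncountable because $\omega_1\in N\cap\kappa$. So it is not in the set of regular cardinals, which belongs to $U\cap N$. Between $\gamma$ and $\beta_M$ we must *reserve* points of $\bigcap(U\cap N)$.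

**The list problem.** A promise has to be attached to a countable set, say $N_\varepsilon\subseteq\kappa^+$ with supremum $\varepsilon$, and its bound $\beta_\varepsilon$ must be fixed before we know the models $N$ it will interact with. A promise of $N_\varepsilon$ restricts every $N$ with $N_\varepsilon\subseteq N$ and $N\cap\omega_1=N_\varepsilon\cap\omega_1$, and different $N$ have different sets $U\cap N$. The way out uses $2^\kappa=\kappa^+$. List $\mathcal P(\kappa)$ as $\langle X_\eta:\eta<\kappa^+\rangle$ and fix surjections $e_\xi:\kappa\to\xi$. If $\sup(N\cap\kappa^+)=\varepsilon$ and $\sup(N\cap\kappa)<\beta_\varepsilon$, then every $X\in U\cap N$ is $X_\eta$ with $\eta\in e_\xi''\beta_\varepsilon$ for some $\xi\in N_\varepsilon$, whatever $N$ is. So it is enough to reserve $\omega_1$ points below $\beta_\varepsilon$ that are eventually in each measure one set on this list. But if $\varepsilon<\sup(N\cap\kappa^+)$, then $U\cap N$ contains sets $X_\eta$ with $\eta>\varepsilon$, about which the list says nothing. We avoid this case by allowing promises only for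 $\varepsilon$ in a *nonreflecting* set $E$: it turns out that $N_\varepsilon\subseteq N$ then implies $\varepsilon\in N$ or $\varepsilon=\sup(N\cap\kappa^+)$ for the promises that matter, and the case $\varepsilon\in N$ is harmless.

The construction has two stages: a forcing $Q$ that adds $E$ and the sets $N_\varepsilon$, and a forcing $\mathbb P$ that collapses $\kappa$ to $\omega_2$ and adds the $f_\xi$ with promises.

Two more textbook facts are needed, about generic extensions of elementary submodels. Stronger conditions are smaller.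

**(S4)** Let $P$ be a forcing, $\chi$ regular and sufficiently large relative to $P$, $N\prec(H_\chi,\in,\dots)$ with $P\in N$, and $G$ a $P$-generic filter over $V$. Then $H_\chi^{V[G]}=H_\chi[G]$ and $H_\chi^{V[G]}\cap V=H_\chi$. Also $N[G]:=\{\sigma_G:\sigma\in N\text{ a name}\}\prec H_\chi[G]$: for $\sigma\in N$ there is, by the maximum principle and elementarity, a name $\tau\in N$ such that it is forced that $\exists x\,\varphi(x,\sigma)$ in $H_\chi[\dot G]$ implies $\varphi(\tau,\sigma)$ there.

**(S5)** In the situation of (S4), suppose that $r_n\in N$ $(n<\omega)$ is descending and meets every dense $D\in N$ of $P$ inside $N$, and $r\le r_n$ for all $n$. Then $r\Vdash N[\dot G]\cap V=N$. Indeed, for a name $\sigma\in N$, the set of conditions that either force $\sigma\notin V$ or force $\sigma=\check x$ for some $x$ is dense and in $N$, so some $r_n$ belongs to it. In the second case $x$ is definable from $r_n,\sigma$, so $x\in N$. The inclusion $N\subseteq N[\dot G]$ is clear from check names.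

## 5. A nonreflecting set $E\subseteq\kappa^+$ with countable sets attached

Let $\kappa$ be measurable with normal measure $U$. Force with $\mathrm{Col}(\kappa^+,2^\kappa)$. This forcing is $\le\kappa$-closed, so it adds no $\kappa$-sequences of ground model elements, and $U$ remains a normal measure. Thus we may assume $2^\kappa=\kappa^+$. Call this model $V_0$. In $V_0$ fix surjections $e_\xi:\kappa\to\xi$ $(0<\xi<\kappa^+)$ and an enumeration $\langle X_\eta:\eta<\kappa^+\rangle$ of $\mathcal P(\kappa)$.

**Definition (the forcing $Q$).** A condition is $q=(\zeta_q,E_q,\langle N^q_\varepsilon:\varepsilon\in E_q\rangle)$ such that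

* $\zeta_q<\kappa^+$ and $E_q\subseteq(\zeta_q+1)\cap\mathrm{cof}(\omega)$;
* each $N^q_\varepsilon\subseteq\varepsilon$ is countable and cofinal in $\varepsilon$, with $N^q_\varepsilon\cap\omega_1\in\omega_1$;
* for every $\zeta\le\zeta_q$ with $\mathrm{cf}\,\zeta>\omega$, $E_q\cap\zeta$ is nonstationary in $\zeta$.

Put $q'\le q$ iff $\zeta_{q'}\ge\zeta_q$, $E_{q'}\cap(\zeta_q+1)=E_q$, and $N^{q'}_\varepsilon=N^q_\varepsilon$ for $\varepsilon\in E_q$.

For $\eta<\kappa^+$ the set $\{q:\zeta_q\ge\eta\}$ is dense: increase $\zeta_q$ and leave $E_q$ unchanged. This is a condition because $E_q$ is bounded in every limit $\zeta>\zeta_q$.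

**Step 1: $Q$ adds no new $\kappa$-sequences of elements of $V_0$.** This keeps cardinals, subsets of $\kappa$ and the measure $U$ as they are. Let $D_i$ $(i<\kappa)$ be dense open and $q_0\in Q$. Build a descending sequence $q_i$ $(i\le\kappa)$, with $\zeta_i:=\zeta_{q_i}$ strictly increasing and $q_{i+1}\in D_i$. At limits let $\zeta_i=\sup_{j<i}\zeta_j$ and $E_{q_i}=\bigcup_{j<i}E_{q_j}$, so that $\zeta_i\notin E_{q_i}$. The only new case of the third clause is $\zeta=\zeta_i$. If $\mathrm{cf}(i)=\omega$, then $\mathrm{cf}\,\zeta_i=\omega$ and nothing is required. If $\mathrm{cf}(i)>\omega$, then $\{\zeta_j:j<i\text{ limit}\}$ is club in $\zeta_i$ and disjoint from $E_{q_i}$, because $\zeta_j\notin E_{q_j}=E_{q_i}\cap(\zeta_j+1)$. So $q_i$ is a condition. Finally $q_\kappa$ lies below a member of each $D_i$. Applied to the dense open sets that decide the entries of a name for a $\kappa$-sequence, this shows that the sequence is in $V_0$.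

Let $V_1$ be the $Q$-extension, with generic $E\subseteq\kappa^+\cap\mathrm{cof}(\omega)$ and $\langle N_\varepsilon:\varepsilon\in E\rangle$. By Step 1, $V_0$ and $V_1$ have the same cardinals and cofinalities up to and including $\kappa^+$ and the same subsets of $\kappa$. So in $V_1$, $U$ is a normal measure on $\kappa$ and $\mathcal P(\kappa)=\{X_\eta:\eta<\kappa^+\}$. Moreover:

**(E1)** If $\zeta<\kappa^+$ and $\mathrm{cf}\,\zeta>\omega$, then $E\cap\zeta$ is nonstationary in $\zeta$. Indeed $E\cap\zeta=E_q\cap\zeta$ for some generic $q$ with $\zeta_q\ge\zeta$.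

**(E2)** If $H_k:(\kappa^+)^{m_k}\to\kappa^+$ $(k<\omega)$ are in $V_1$, then some $N_\varepsilon$ ($\varepsilon\in E$) is closed under all $H_k$.

**Step 2: proof of (E2).** This says that the $N_\varepsilon$ are stationarily many. Work in $V_0$ with names $\dot H_k$ and $q\in Q$ forcing them to be such functions. Take a countable $M\prec H_\chi$ containing $Q,q,\langle\dot H_k:k<\omega\rangle$. Let $q=q_0\ge q_1\ge\cdots$ be in $M$, meeting all dense sets in $M$, and let $\varepsilon=\sup(M\cap\kappa^+)$. Then $\zeta_{q_n}\in M$, so $\zeta_{q_n}<\varepsilon$, and $\sup_n\zeta_{q_n}=\varepsilon$ by density. Let $q_\omega$ be the union of the $q_n$ together with $\zeta_{q_\omega}=\varepsilon\in E_{q_\omega}$ and $N_\varepsilon=M\cap\kappa^+$. It is a condition: $\mathrm{cf}\,\varepsilon=\omega$, $M\cap\omega_1$ is an ordinal, and every $\zeta\le\varepsilon$ of uncountable cofinality is $\le\zeta_{q_n}$ for some $n$. It is below every $q_n$. For $\vec u$ from $M\cap\kappa^+$, the conditions deciding $\dot H_k(\vec u)$ form a dense set in $M$, so some $q_n\in M$ decides the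 value, and the decided value is then in $M$. Hence $q_\omega$ forces $N_\varepsilon$ to be closed under all $\dot H_k$. $\square$

**(E2′)** For every expansion $\mathfrak B$ of $(H_\chi^{V_1},\in,<_\chi)$ in a countable language, where $<_\chi$ is a wellorder, there are a countable $M^*\prec\mathfrak B$ and $\varepsilon\in E$ with $M^*\cap\kappa^+=N_\varepsilon$.

*Proof.* Let $h_k$ $(k<\omega)$ list the definable Skolem functions of $\mathfrak B$, closed under composition and including the identity; by adding dummy variables, let $h_k$ have $m_k\ge1$ variables. For $\vec u$ from $\kappa^+$ let $H_k(\vec u)=h_k(\vec u)$ if this is in $\kappa^+$, and $0$ otherwise. Let $N_\varepsilon$ be closed under all $H_k$ and let $M^*$ be the set of all $h_k(\vec u)$ with $\vec u\in N_\varepsilon^{m_k}$. It is closed under the Skolem functions, so $M^*\prec\mathfrak B$. It contains $N_\varepsilon$, and an element $h_k(\vec u)$ of $M^*\cap\kappa^+$ is $H_k(\vec u)\in N_\varepsilon$. $\square$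

**From now on we work in $V_1$.** For $\varepsilon\in E$ put $\delta_\varepsilon=N_\varepsilon\cap\omega_1$.

**Step 3: the reserved points.** This step fixes the bound $\beta_\varepsilon$ with enough room below it. Choose increasing $\alpha_i=\alpha_i^\varepsilon<\kappa$ $(i<\omega_1)$ above $\sup(N_\varepsilon\cap\kappa)$ with $\alpha_i>\rho_i:=\sup_{j<i}\alpha_j$ and
$$\alpha_i\in\bigcap\{X_\eta\in U:\ \eta\in e_\xi''(\rho_i+1),\ 0<\xi\in N_\varepsilon\}.$$
This is possible: the intersection is over fewer than $\kappa$ sets in $U$, so it is in $U$ and unbounded. Let $B_\varepsilon=\{\alpha_i:i<\omega_1\}$ and $\beta_\varepsilon=\sup B_\varepsilon<\kappa$. Then $\mathrm{cf}\,\beta_\varepsilon=\omega_1$, $\sup(N_\varepsilon\cap\kappa)<\beta_\varepsilon$, and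

**(E3)** if $0<\xi\in N_\varepsilon$, $\eta\in e_\xi''\beta_\varepsilon$ and $X_\eta\in U$, then $B_\varepsilon\setminus X_\eta$ is bounded in $\beta_\varepsilon$.

Indeed, if $\eta=e_\xi(\rho)$ with $\rho<\beta_\varepsilon$, then $\alpha_i\in X_\eta$ whenever $\rho_i\ge\rho$, and this holds for all large $i$.

## 6. The forcing $\mathbb P$: a matrix with promises, and a collapse

We add a matrix of countable ordinals with columns $\nu<\kappa$ and rows $\xi<\kappa^+$; row $\xi$ will be $f_\xi$.

**Definition (the forcing $\mathbb P$).** A condition is $p=(a_p,b_p,t_p,x_p,c_p)$ where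

* $a_p\subseteq\kappa$, $b_p\subseteq\kappa^+$, $t_p\subseteq E$ are countable, and $x_p:a_p\times b_p\to\omega_1$;
* $c_p$ is a countable partial function on $(\kappa\setminus\{0\})\times\omega_1$ with $c_p(\lambda,i)<\lambda$;
* for $\varepsilon\in t_p$: $N_\varepsilon\subseteq b_p$, and for every $\nu\in a_p$ with $\nu\ge\beta_\varepsilon$ there is $\xi\in N_\varepsilon$ with $x_p(\nu,\xi)\ge\delta_\varepsilon$ (the *promise* of $\varepsilon$).

Put $q\le p$ iff all five coordinates of $q$ include those of $p$, and $N_\varepsilon\not\subseteq b_p$ for every $\varepsilon\in t_q\setminus t_p$. The condition $\mathbb 1$ has all coordinates empty.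

*A small example.* For $\varepsilon\in E$ let $a=\emptyset$, $b=N_\varepsilon$, $t=\{\varepsilon\}$, $x=c=\emptyset$. This is a condition. Adding a column $\nu<\beta_\varepsilon$ is unrestricted by $\varepsilon$; a column $\nu\ge\beta_\varepsilon$ must have an entry $\ge\delta_\varepsilon$ in some row of $N_\varepsilon$.

*Why the clause $N_\varepsilon\not\subseteq b_p$?* A new promise must mention a row that was not there before. Without this clause, amalgamation fails. Take $\varepsilon\in E$ with $\delta_\varepsilon>0$; let $p^*$ have $b=N_\varepsilon$ and all else empty. Let $p$ be $p^*$ with $\varepsilon$ added to $t$, and let $s$ be $p^*$ with one column $\nu\ge\beta_\varepsilon$ added, all of whose entries are $0$. Then $p$ and $s$ have nothing in common beyond $p^*$, yet no condition includes both, since column $\nu$ violates the promise. With the clause, $p\not\le p^*$.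

The order is transitive: if $r\le q\le p$ and $\varepsilon\in t_r\setminus t_p$, then either $\varepsilon\in t_q\setminus t_p$ and $N_\varepsilon\not\subseteq b_p$, or $\varepsilon\in t_r\setminus t_q$ and $N_\varepsilon\not\subseteq b_q\supseteq b_p$.

**(P1)** *$\mathbb P$ is $\sigma$-closed:* coordinatewise unions of descending $\omega$-sequences are lower bounds. If $\varepsilon\in t_{p_n}$ and $\nu\in a_{p_m}$, the promise is kept in $p_{\max(n,m)}$. If $\varepsilon$ is in the union of the $t_{p_m}$ but not in $t_{p_n}$, then $\varepsilon\in t_{p_m}\setminus t_{p_n}$ for some $m>n$, so $N_\varepsilon\not\subseteq b_{p_n}$.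

**(P2)** *For $\nu<\kappa$, $\xi<\kappa^+$, $0<\lambda<\kappa$, $i<\omega_1$ and $\rho<\lambda$, the sets $\{p:\nu\in a_p\}$, $\{p:\xi\in b_p\}$, $\{p:(\lambda,i)\in\mathrm{dom}\,c_p\}$ and $\{p:\rho\in\mathrm{ran}\,c_p(\lambda,\cdot)\}$ are dense.* To add a column $\nu$, put $x(\nu,\xi)=\sup\{\delta_\varepsilon:\varepsilon\in t_p\}$ for $\xi\in b_p$; this keeps all promises since $\emptyset\ne N_\varepsilon\subseteq b_p$. To add a row, use value $0$. For $c$, add a triple, using an unused $i$ for the last set.

**Lemma 6 (amalgamation).** Let $p,s\le p^*$, $a_p\cap a_s=a_{p^*}$, $b_p\cap b_s=b_{p^*}$, $c_p\cup c_s$ a function, and $\omega_1>\mu\ge\delta_\varepsilon$ for all $\varepsilon\in t_p\cup t_s$. Let $p\oplus_\mu s$ be the coordinatewise union, with $x(\nu,\xi)=\mu$ at all *free* pairs, i.e. the pairs $(\nu,\xi)\in(a_p\cup a_s)\times(b_p\cup b_s)$ not in $\mathrm{dom}\,x_p\cup\mathrm{dom}\,x_s$. Then $p\oplus_\mu s$ is a condition below $p$ and $s$.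

*Proof.* We have $\mathrm{dom}\,x_p\cap\mathrm{dom}\,x_s=a_{p^*}\times b_{p^*}$, where both functions agree with $x_{p^*}$. If $\varepsilon\in t_s$ and $N_\varepsilon\subseteq b_p$, then $N_\varepsilon\subseteq b_p\cap b_s=b_{p^*}$, so $\varepsilon\in t_{p^*}\subseteq t_p$ because $s\le p^*$. Hence $N_\varepsilon\not\subseteq b_p$ for $\varepsilon\in t_s\setminus t_p$, and symmetrically. This gives the order clauses. For the promises, let $\varepsilon\in t_s\setminus t_p$ and $\nu\in a_p\setminus a_s$. Pick $\xi\in N_\varepsilon\setminus b_p$. Then $\xi\in b_s\setminus b_p$, so $(\nu,\xi)$ is free with value $\mu\ge\delta_\varepsilon$. The case with $p,s$ exchanged is symmetric. In all other cases $\varepsilon$ and $\nu$ come from the same condition $p$ or $s$, which keeps the promise. $\square$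

**Reductions.** A function $h:\kappa\to\mathbb P$ has an average along $U$. Define $\mathrm{red}(h)=(a^*,b^*,t^*,x^*,c^*)$ by $a^*=\{\nu:\nu\in a_{h(\tau)}\text{ for }U\text{-many }\tau\}$, and likewise $b^*,t^*,c^*$ ($c^*$ as a set of triples). For $(\nu,\xi)\in a^*\times b^*$ let $x^*(\nu,\xi)$ be the value of $x_{h(\tau)}(\nu,\xi)$ that is constant for $U$-many $\tau$; it exists by (S3).

*Example.* If $h(\tau)$ has $a=\{5,\tau\}$, $b=\{0\}$, $x(5,0)=x(\tau,0)=7$ and all else empty, then $\mathrm{red}(h)$ has $a^*=\{5\}$, $b^*=\{0\}$, $x^*(5,0)=7$: the moving column disappears.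

**Lemma 7.**

1. $\mathrm{red}(h)\in\mathbb P$ and $h(\tau)\le\mathrm{red}(h)$ for $U$-many $\tau$.
2. If $s\le\mathrm{red}(h)$, then $s$ and $h(\tau)$ are compatible for $U$-many $\tau$.
3. If $h'(\tau)\le s$ for $U$-many $\tau$, then $\mathrm{red}(h')\le s$.

*Proof.* (1) The starred sets are countable: if one had $\omega_1$ elements, intersecting $\omega_1$ sets of $U$ would give a $\tau$ for which the corresponding coordinate of $h(\tau)$ is uncountable. Also $c^*$ is a function, as any two of its triples lie in one $c_{h(\tau)}$. So for $U$-many $\tau$ all coordinates of $h(\tau)$ include the starred ones. For $\varepsilon\in t^*$, every element of $N_\varepsilon$ is in $b_{h(\tau)}$ for $U$-many $\tau$, so $N_\varepsilon\subseteq b^*$, and the promise of $\varepsilon$ for $\nu\in a^*$ follows from the promise in such an $h(\tau)$. So $\mathrm{red}(h)$ is a condition. If the order clause failed for $U$-many $\tau$, pick $\varepsilon_\tau\in t_{h(\tau)}\setminus t^*$ with $N_{\varepsilon_\tau}\subseteq b^*$. Then $\varepsilon_\tau=\sup N_{\varepsilon_\tau}$ is a limit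 point of the countable set $b^*$. There are only countably many limit points, since $\varepsilon\mapsto\min(b^*\setminus\varepsilon)$ is injective on those $\le\sup b^*$ for which it is defined, and at most one is left over. So $\varepsilon_\tau$ is constant on a set in $U$, and the constant value is in $t^*$, a contradiction.

(2) For $z\in a_s\setminus a^*$ we have $z\notin a_{h(\tau)}$ for $U$-many $\tau$. So $a_{h(\tau)}\cap a_s=a^*$ for $U$-many $\tau$, and similarly $b_{h(\tau)}\cap b_s=b^*$. For $(\lambda,i)\in\mathrm{dom}\,c_s$: either $(\lambda,i)\notin\mathrm{dom}\,c_{h(\tau)}$ for $U$-many $\tau$, or $c_{h(\tau)}(\lambda,i)<\lambda<\kappa$ is defined and constant on a set in $U$, hence given by $c^*\subseteq c_s$. So $c_{h(\tau)}\cup c_s$ is a function for $U$-many $\tau$. Apply Lemma 6 with $p^*=\mathrm{red}(h)$.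

(3) The inclusions are clear. If $\varepsilon\in t_{\mathrm{red}(h')}\setminus t_s$, then for some $\tau$ we have $\varepsilon\in t_{h'(\tau)}\setminus t_s$ and $h'(\tau)\le s$, so $N_\varepsilon\not\subseteq b_s$. $\square$

**(P3)** *$\mathbb P$ is $\kappa$-c.c.* Given $h:\kappa\to\mathbb P$, take $\tau_0$ with $h(\tau_0)\le\mathrm{red}(h)$. By Lemma 7(2), $h(\tau_0)$ is compatible with $h(\tau)$ for $U$-many $\tau$, so with some $\tau\ne\tau_0$. So $h$ does not enumerate an antichain injectively.

Let $G$ be $\mathbb P$-generic over $V_1$. By (P1)–(P3), $V_1[G]$ has no new countable sequences of elements of $V_1$, $\omega_1$ is preserved, each nonzero $\lambda<\kappa$ is a surjective image of $\omega_1$, $\kappa=\omega_2$ and $\kappa^+=\omega_3$. Put $F=\bigcup_{p\in G}x_p:\kappa\times\kappa^+\to\omega_1$, $f_\xi(\nu)=F(\nu,\xi)$ and $T=\bigcup_{p\in G}t_p$. Given $\varepsilon\in T$ and $\nu<\kappa$, some $p\in G$ has $\varepsilon\in t_p$ and $\nu\in a_p$. So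
$$\text{if }\varepsilon\in T\text{ and }\beta_\varepsilon\le\nu<\kappa,\text{ then } f_\xi(\nu)\ge\delta_\varepsilon\text{ for some }\xi\in N_\varepsilon.\tag{4}$$

## 7. Failure of $\mathrm{SCC}^{\mathrm{cof}}$ in $V_1[G]$

We show that stationarily many $M$ have an active promise. Let $\theta>\kappa^+$ be regular, $\dot\Delta$ a name for a wellorder of $H_\theta$, $\dot{\mathfrak A}$ the name for $(H_\theta,\in,\dot\Delta)$, $\dot C$ a name for a club of countable $M\prec\dot{\mathfrak A}$, $\dot F$ the canonical name for $F$, and $p\in\mathbb P$ (forcing the stated properties of $\dot\Delta,\dot C$).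

**Step 1: a model whose trace is some $N_\varepsilon$.** By (E2′), applied with constants for the parameters, pick a countable $M^*\prec(H_\chi^{V_1},\in,<_\chi)$, $\chi$ large, containing $p,\mathbb P,\theta,\dot\Delta,\dot C,\dot F$, with $M^*\cap\kappa^+=N_\varepsilon$ for some $\varepsilon\in E$. So $M^*\cap\omega_1=\delta_\varepsilon$ and $\varepsilon=\sup(M^*\cap\kappa^+)$.

**Step 2: a generic condition that makes the promise.** Let $p=p_0\ge p_1\ge\cdots$ be in $M^*$, meeting all dense sets in $M^*$, with union $p_\omega$. The countable sets $a_{p_n},b_{p_n}\in M^*$ are subsets of $M^*$, so by density $a_{p_\omega}=M^*\cap\kappa$ and $b_{p_\omega}=M^*\cap\kappa^+=N_\varepsilon$. Let $p^+$ be $p_\omega$ with $\varepsilon$ added to $t$. It is a condition, because every $\nu\in a_{p_\omega}$ is $<\beta_\varepsilon$, since $\sup(N_\varepsilon\cap\kappa)<\beta_\varepsilon$; so the new promise is void for the columns present. And $p^+\le p_n$: the elements of $t_{p_\omega}\setminus t_{p_n}$ cause no problem by (P1), and for $\varepsilon$ itself, $b_{p_n}\in M^*$ is countable,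 so $\sup b_{p_n}<\varepsilon$ and $N_\varepsilon\not\subseteq b_{p_n}$.

**Step 3: no large witnesses.** Let $G\ni p^+$ and $M=M^*[G]\cap H_\theta$. By (S4), $M^*[G]\prec H_\chi[G]$, and $\dot C_G\in M^*[G]$, so $M\in\dot C_G$ by (S2). By (S5), $M\cap\kappa^+=M^*\cap\kappa^+=N_\varepsilon$ and $M\cap\omega_1=\delta_\varepsilon$. Since $F\in M^*[G]$, $f_\xi\in M$ for $\xi\in N_\varepsilon$. As $\varepsilon\in T$, (4) gives for every $\nu\in[\beta_\varepsilon,\kappa)$ some $\xi\in N_\varepsilon=M\cap\omega_3$ with $f_\xi(\nu)\ge\delta_\varepsilon=M\cap\omega_1$. Thus the set in Theorem 1 is bounded by $\beta_\varepsilon$. Also $f_\xi(\nu)\in\mathrm{Hull}^{\mathfrak A}(M\cup\{\nu\})\cap\omega_1$, so (1) fails for all $\nu\ge\beta_\varepsilon$.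

Since $\dot C$ and $p$ were arbitrary, in $V_1[G]$ stationarily many $M$ violate the $\mathrm{SCC}^{\mathrm{cof}}$ requirement, for every such $\theta$ and $\Delta$, in the form stated in Theorem 1. $\square$

## 8. SCC in $V_1[G]$: an indiscernible below the reserved bound

Suppose SCC fails in $V_1[G]$. Then for some large regular $\theta$ and some $\Delta=\dot\Delta_G$, the set $\mathrm{Bad}$ of countable $M\prec\mathfrak A$ with no witness $\beta\in\omega_2\setminus M$ is stationary.

**Step 1: a bad model and a condition that forces it to be bad.** The aim is to move the contradiction into $V_1$, where $U$ lives. Take $\chi$ large and a wellorder $<_\chi\,\in V_1$ of $H_\chi^{V_1}$. By (S1) there is a countable $\hat M\prec(H_\chi^{V_1[G]},\in,H_\chi^{V_1},<_\chi,G)$ such that $\hat M\cap H_\theta\in\mathrm{Bad}$ and $\hat M$ contains $\theta,\dot\Delta,\mathbb P,U,\kappa,E,\langle N_\varepsilon,\beta_\varepsilon,B_\varepsilon:\varepsilon\in E\rangle,\langle e_\xi\rangle,\langle X_\eta\rangle$. Let $N=\hat M\cap H_\chi^{V_1}$. Then $N\in V_1$ (no new countable sets),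 $N\prec(H_\chi^{V_1},\in,<_\chi)$, and $\hat M=N[G]$: every element of $\hat M$ is $\sigma_G$ for some name $\sigma\in H_\chi^{V_1}$, by elementarity for some $\sigma\in N$, and conversely $\sigma_G\in\hat M$ for $\sigma\in N$. Put
$$\delta=N\cap\omega_1,\quad\gamma=\sup(N\cap\kappa),\quad\varepsilon^*=\sup(N\cap\kappa^+),\quad g=G\cap N\in V_1.$$
By elementarity of $\hat M$, $g$ is directed and meets every dense $D\in N$ inside $N$.

In $V_1$, the conditions that are below every element of $g$ or incompatible with some element of $g$ are dense. To see this, let $s_0\ge s_1\ge\cdots$ be cofinal in the countable directed set $g$. Given $p$, if some extension of $p$ is incompatible with some $s_n$, take it. Otherwise build $p\ge p_0\ge p_1\ge\cdots$ with $p_n\le s_n$ and take a lower bound by (P1). Elements of $G$ are compatible with all elements of $g\subseteq G$, so there is $q\in G$ with $q\le s$ for all $s\in g$. Since $N[G]\cap V_1=\hat M\cap H_\chi^{V_1}=N$ and $N[G]\cap H_\theta\in\mathrm{Bad}$, we can strengthen $q$ within $G$ so that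
$$q\Vdash\ N[\dot G]\cap V_1=N\ \text{ and }\ N[\dot G]\cap H_\theta\in\mathrm{Bad}\tag{5}$$
($\mathrm{Bad}$ computed from $\theta,\dot\Delta$). The rest of the argument takes place in $V_1$. We find $q'\le q$ forcing $N[\dot G]\cap H_\theta\notin\mathrm{Bad}$, a contradiction.

The plan: choose $\alpha\in\bigcap(U\cap N)$, let $N'$ be the hull of $N\cup\{\alpha\}$, and find $q'\le q$ that is also below a sequence in $N'$ meeting all dense sets in $N'$. Then (S5) keeps the countable ordinals of $N'[G']$ at $\delta$. The danger is that $q$, chosen knowing nothing about $\alpha$, makes promises that force a large entry in column $\alpha$.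

**Step 2: what $q$ knows about $N$.** This step isolates the promises of $q$ that can interfere. For $s\in g$, the sets $a_s,b_s,t_s,\mathrm{dom}\,c_s$ are countable elements of $N$, hence subsets of $N$. By (P2), $\bigcup_{s\in g}a_s=N\cap\kappa\subseteq a_q$ and $\bigcup_{s\in g}b_s=N\cap\kappa^+\subseteq b_q$. Also
$$x_q(\nu,\xi)<\delta\quad\text{for }\nu\in N\cap\kappa,\ \xi\in N\cap\kappa^+,\tag{6}$$
since such a value is $x_s(\nu,\xi)\in N$ for some $s\in g$.

(i) *If $\varepsilon\in t_q\cap N$, then $\varepsilon\in t_s$ for some $s\in g$.* Some $s\in g$ lies in the dense set $\{s:\varepsilon\in t_s\}\cup\{s:\text{no }r\le s\text{ has }\varepsilon\in t_r\}\in N$. The second alternative is impossible as $q\le s$ and $\varepsilon\in t_q$.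

(ii) *If $\varepsilon\in t_q\setminus N$ and $N_\varepsilon\subseteq N$, then $\varepsilon=\varepsilon^*$.* Here nonreflection is used. We have $\varepsilon=\sup N_\varepsilon\le\varepsilon^*$. Suppose $\varepsilon<\varepsilon^*$ and let $\zeta=\min(N\cap\kappa^+\setminus\varepsilon)$, so $\zeta>\varepsilon$. Then $\mathrm{cf}\,\zeta>\omega$: otherwise $\zeta$ is a successor with predecessor in $N$, or has a cofinal $\omega$-sequence in $N$, and in both cases $N\cap[\varepsilon,\zeta)\ne\emptyset$, against the choice of $\zeta$. By (E1) and elementarity there is a club $K\in N$ of $\zeta$ disjoint from $E$. For $\eta\in N\cap\varepsilon$, $\min(K\setminus\eta)\in N\cap\zeta\subseteq\varepsilon$. Since $N\cap\varepsilon\supseteq N_\varepsilon$ is cofinal in $\varepsilon$, $K\cap\varepsilon$ is unbounded in $\varepsilon$. So $\varepsilon\in K\cap E$, a contradiction.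

(iii) *If $\varepsilon^*\in t_q$, $N_{\varepsilon^*}\subseteq N$ and $\delta_{\varepsilon^*}=\delta$, then $\gamma<\beta_{\varepsilon^*}$.* If $\nu\in N\cap\kappa$ and $\nu\ge\beta_{\varepsilon^*}$, then $\nu\in a_q$ and the promise gives $\xi\in N_{\varepsilon^*}\subseteq N$ with $x_q(\nu,\xi)\ge\delta$, contradicting (6). So $\gamma\le\beta_{\varepsilon^*}$, and equality fails since $\mathrm{cf}\,\gamma=\omega\ne\omega_1=\mathrm{cf}\,\beta_{\varepsilon^*}$.

Note that $N_{\varepsilon^*}\subseteq N$ implies $\delta_{\varepsilon^*}\le\delta$.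

**Step 3: the choice of $\alpha$.** We need $\alpha\in\bigcap(U\cap N)$ that stays below $\beta_{\varepsilon^*}$ when $\varepsilon^*$ has a dangerous promise, and such that $N'$ meets the data of $q$ only inside $N$.

*Case 1: the hypotheses of (iii) hold.* Let $X\in U\cap N$. Then $X=X_\eta$ with $\eta\in N$. Pick $\xi\in N_{\varepsilon^*}$ with $\eta<\xi$; this exists as $N_{\varepsilon^*}$ is cofinal in $\varepsilon^*>\eta$. As $\xi\in N$, $\eta\in e_\xi''(N\cap\kappa)\subseteq e_\xi''\beta_{\varepsilon^*}$, using $\gamma<\beta_{\varepsilon^*}$. By (E3), $B_{\varepsilon^*}\setminus X$ is bounded in $\beta_{\varepsilon^*}$. Since $N$ is countable and $\mathrm{cf}\,\beta_{\varepsilon^*}=\omega_1$, a tail $B$ of $B_{\varepsilon^*}$ is contained in $\bigcap(U\cap N)$.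

*Case 2: otherwise.* Let $B=\bigcap(U\cap N)\in U$.

In Case 1, $B$ is unbounded in $\beta_{\varepsilon^*}>\gamma$; in Case 2, $B$ is unbounded in $\kappa$. In both cases $B\setminus(\gamma+1)$ is uncountable.

Let $Z=a_q\cup b_q\cup t_q\cup\{\lambda:\exists i\ (\lambda,i)\in\mathrm{dom}\,c_q\}$, a countable subset of $\kappa^+$. Let $k\in N$, $k:\kappa\to\kappa^+$, be not constant on any set in $U$. By (S3) and elementarity $k$ is injective on some $X\in U\cap N$, and $B\subseteq X$, so for each $z\in Z$ at most one $\tau\in B$ has $k(\tau)=z$. Discarding countably many points, we can choose $\alpha\in B$, $\alpha>\gamma$, such that $k(\alpha)\notin Z$ for all such $k$. Let $N'$ be the hull of $N\cup\{\alpha\}$ in $(H_\chi^{V_1},\in,<_\chi)$. Lemma 5 applies.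

(a) *$N'\cap Z\subseteq N$.* If $h(\alpha)\in Z\subseteq\kappa^+$ with $h\in N$, we may take $h:\kappa\to\kappa^+$. By the choice of $\alpha$, $h$ is constant on a set in $U$, so $h(\alpha)\in N$ by Lemma 5(3).

(b) *$N'\cap\omega_1=\delta$, $N'\cap\alpha=N\cap\kappa$, $\alpha\notin N$.* This is Lemma 5(4).

(c) *$N'\cap\kappa^+\subseteq\varepsilon^*$.* This is Lemma 5(5).

(d) *In Case 1, $N'\cap\kappa\subseteq\beta_{\varepsilon^*}$.* For $k\in N$, $k:\kappa\to\kappa$, the club $\{\tau:k''\tau\subseteq\tau\}$ is in $U\cap N$, so it contains some $\alpha'\in B$ with $\alpha'>\alpha$, and $k(\alpha)<\alpha'<\beta_{\varepsilon^*}$.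

So in Case 1 *every* column of $N'$ lies below the bound of the dangerous promise.

**Step 4: good conditions.** We want to build a generic sequence in $N'$ compatible with $q$. The reductions measure this compatibility. For $r\in N'\cap\mathbb P$ write $r=h(\alpha)$ with $h\in N$, $h:\kappa\to\mathbb P$, and put $\mathrm{red}(r)=\mathrm{red}(h)\in N$. This is well defined: $h_1(\alpha)=h_2(\alpha)$ implies $\{\tau:h_1(\tau)=h_2(\tau)\}\in U$ by Lemma 5(2). Call $r$ *good* if $\mathrm{red}(r)\in g$.

(e) *For every $r\in N'\cap\mathbb P$: $r\le\mathrm{red}(r)$; $a_r\cap N=a_{\mathrm{red}(r)}$; $b_r\cap N=b_{\mathrm{red}(r)}$; $t_r\cap N=t_{\mathrm{red}(r)}$; and if $(\lambda,i)\in\mathrm{dom}\,c_r$ with $\lambda\in N$, then $(\lambda,i,c_r(\lambda,i))\in c_{\mathrm{red}(r)}$.* The first item holds because $\{\tau:h(\tau)\le\mathrm{red}(h)\}$ is in $N$, and in $U$ by Lemma 7(1). For $\nu\in N$: $\nu\in a_r$ iff $\{\tau:\nu\in a_{h(\tau)}\}\in U$ iff $\nu\in a_{\mathrm{red}(r)}$, and $a_{\mathrm{red}(r)}\subseteq N$ as it is a countable element of $N$. The same works for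 $b$ and $t$. For the last item, $c_r\subseteq N'$, so $i\in N'\cap\omega_1=\delta\subseteq N$ and $c_r(\lambda,i)\in N'\cap\lambda\subseteq N'\cap\alpha\subseteq N$. So the triple is in $N$, and $\{\tau:(\lambda,i,c_r(\lambda,i))\in c_{h(\tau)}\}\in N$ contains $\alpha$, hence is in $U$.

(f) *Let $r$ be good, $s\in g$, $s\le\mathrm{red}(r)$, and $\mu<\delta$ with $\mu\ge\delta_\varepsilon$ for $\varepsilon\in t_r\cup t_s$. Then $r\oplus_\mu s\in N'$ is defined, is below $r$ and $s$, and is good with reduction $s$.* Lemma 6 applies with $p^*=\mathrm{red}(r)$. Since $a_s\subseteq N$, (e) gives $a_r\cap a_s=a_{\mathrm{red}(r)}\cap a_s=a_{\mathrm{red}(r)}$, likewise for $b$; and if $(\lambda,i)\in\mathrm{dom}\,c_r\cap\mathrm{dom}\,c_s$, then $\lambda\in N$, so $c_r(\lambda,i)$ is given by $c_{\mathrm{red}(r)}\subseteq c_s$. It is in $N'$ since $r,s,\mu$ are. If $r=h(\alpha)$, let $h''(\tau)=h(\tau)\oplus_\mu s$ if the hypotheses of Lemma 6 hold for $h(\tau),s,\mathrm{red}(h),\mu$, and $h''(\tau)=\mathbb 1$ otherwise. Then $h''\in N$ (note $\mu\in N$), the first alternative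 holds at $\alpha$, hence for $U$-many $\tau$, and $h''(\alpha)=r\oplus_\mu s$. Now $a_{\mathrm{red}(h'')}=a_{\mathrm{red}(h)}\cup a_s=a_s$, likewise for $b,t,c$, and $x_{\mathrm{red}(h'')}=x_s$, because $x_{h''(\tau)}$ extends $x_s$ for $U$-many $\tau$. So $\mathrm{red}(h'')=s$. Such $\mu$ always exist, since $\sup\{\delta_\varepsilon:\varepsilon\in t_r\cup t_s\}\in N'\cap\omega_1=\delta$; any larger $\mu<\delta$ is allowed too.

(g) *If $r$ is good and $D\in N'$ is dense, there is a good $r'\le r$ in $D$.* Let $r=h(\alpha)$ and $D=d(\alpha)$ with $h,d\in N$, $h:\kappa\to\mathbb P$, and every $d(\tau)$ dense (replace $d(\tau)$ by $\mathbb P$ where it is not). Let $\mathfrak D\in N$ be the set of all $\mathrm{red}(h')$ such that $h':\kappa\to\mathbb P$ and, for $U$-many $\tau$, $h'(\tau)\in d(\tau)$ and $h'(\tau)\le h(\tau)$. It is dense below $\mathrm{red}(h)$: given $s\le\mathrm{red}(h)$, by Lemma 7(2) choose for $U$-many $\tau$ some $h'(\tau)\in d(\tau)$ below $s$ and $h(\tau)$ (and $h'(\tau)=\mathbb 1$ for the other $\tau$); by Lemma 7(3), $\mathrm{red}(h')\le s$. So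 the set $\mathfrak D\cup\{w:w\perp\mathrm{red}(h)\}\in N$ is dense and meets $g$. As $g$ is directed and $\mathrm{red}(h)\in g$, $g$ contains no $w\perp\mathrm{red}(h)$, so $g$ meets $\mathfrak D$. By elementarity there is $h'\in N$ as in the definition of $\mathfrak D$ with $\mathrm{red}(h')\in g$. Put $r'=h'(\alpha)$. By Lemma 5(2), $r'\in D$ and $r'\le r$, and $r'$ is good.

**Step 5: a generic sequence of good conditions.** This produces the $N'$-generic object and also fulfils the one remaining kind of promise of $q$, namely that of $\varepsilon^*$ when $\delta_{\varepsilon^*}<\delta$. Starting with $\mathbb 1$, which is good, build by (g) good $r_0\ge r_1\ge\cdots$ in $N'$ meeting every dense set in $N'$, and such that moreover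

(h) *if $\varepsilon^*\in t_q$, $N_{\varepsilon^*}\subseteq N$ and $\delta_{\varepsilon^*}<\delta$, then for every $\nu\in(N'\setminus N)\cap\kappa$ there are $n$ and $\xi\in N_{\varepsilon^*}$ with $x_{r_n}(\nu,\xi)\ge\delta_{\varepsilon^*}$.*

For (h), treat the countably many $\nu$ one at a time, in between the dense sets. Given a good $r$, by (g) assume $\nu\in a_r$. As $\sup b_r\in N'\cap\kappa^+\subseteq\varepsilon^*$ by (c), pick $\xi\in N_{\varepsilon^*}$ with $\xi>\sup b_r$. Then $\xi\in N$. Pick $s\in g$, $s\le\mathrm{red}(r)$, $\xi\in b_s$. Apply (f) with some $\mu\ge\delta_{\varepsilon^*}$, which is possible as $\delta_{\varepsilon^*}<\delta$. Since $\nu\in a_r\setminus a_s$ (as $\nu\notin N$) and $\xi\in b_s\setminus b_r$, the pair $(\nu,\xi)$ is free and gets value $\mu$.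

Let $r_\omega$ be the union of the $r_n$, a condition by (P1). Then $a_{r_\omega}=N'\cap\kappa$ and $b_{r_\omega}=N'\cap\kappa^+$.

**Step 6: comparing $q$ and $r_\omega$.** The two conditions must overlap exactly on $N$ and agree there. For each $s\in g$ some $r_n\le s$: some $r_n$ lies in the dense set $\{r:r\le s\text{ or }r\perp s\}\in N'$, and $r_n$ is compatible with $s$ by (f) applied to some $s''\in g$ below $s$ and $\mathrm{red}(r_n)$. Hence $x_{r_\omega}$ and $x_q$ agree on $(N\cap\kappa)\times(N\cap\kappa^+)$, both extending $\bigcup_{s\in g}x_s$. By (a), $a_q\cap a_{r_\omega}=N\cap\kappa$ and $b_q\cap b_{r_\omega}=N\cap\kappa^+$. Two facts compare the promises.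

(j) *If $\varepsilon\in t_{r_\omega}$ and $N_\varepsilon\subseteq b_q$, then $\varepsilon\in t_q$.* Say $\varepsilon\in t_{r_n}$. Then $N_\varepsilon\subseteq b_{r_n}\cap b_q\subseteq N$, so $N_\varepsilon\subseteq b_{r_n}\cap N=b_{\mathrm{red}(r_n)}$ by (e). As $r_n\le\mathrm{red}(r_n)$, the order clause gives $\varepsilon\in t_{\mathrm{red}(r_n)}\subseteq t_q$, since $q\le\mathrm{red}(r_n)\in g$.

(k) *If $\varepsilon\in t_q$ and $N_\varepsilon\subseteq b_{r_n}$ for some $n$, then $\varepsilon\in t_{r_\omega}$.* We have $N_\varepsilon\subseteq b_q\cap b_{r_n}\subseteq N$, so $N_\varepsilon\subseteq b_{\mathrm{red}(r_n)}$. This is a countable set in $N$, which has only countably many limit points, all in $N$. So $\varepsilon=\sup N_\varepsilon\in N\cap t_q$. By (i) $\varepsilon\in t_s$ for some $s\in g$, and some $r_m\le s$, hence $\varepsilon\in t_{r_\omega}$.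

**Step 7: the common extension $q'$.** Let $q'$ be the coordinatewise union of $q$ and $r_\omega$, with all free pairs of $(a_q\cup a_{r_\omega})\times(b_q\cup b_{r_\omega})$ (those not in $\mathrm{dom}\,x_q\cup\mathrm{dom}\,x_{r_\omega}$) given a value $\mu<\omega_1$ with $\mu\ge\delta_\varepsilon$ for all $\varepsilon\in t_q\cup t_{r_\omega}$. By Step 6 the union of $x_q$ and $x_{r_\omega}$ is a function. So is $c_q\cup c_{r_\omega}$: if $(\lambda,i)\in\mathrm{dom}\,c_q\cap\mathrm{dom}\,c_{r_n}$, then $\lambda\in Z\cap N'\subseteq N$, and by (e) $(\lambda,i,c_{r_n}(\lambda,i))\in c_{\mathrm{red}(r_n)}\subseteq c_q$. Clearly $N_\varepsilon\subseteq b_{q'}$ for $\varepsilon\in t_{q'}$.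

*Promises.* Let $\varepsilon\in t_{q'}$, $\nu\in a_{q'}$, $\nu\ge\beta_\varepsilon$. If $\varepsilon$ and $\nu$ both come from $q$, or both from $r_\omega$, there is nothing to show. Two cases remain.

First, let $\varepsilon\in t_q$ and $\nu\in a_{r_\omega}\setminus a_q$. Then $\nu\in N'\setminus N$, as $N\cap\kappa\subseteq a_q$.

* If $N_\varepsilon\not\subseteq N$, take $\xi\in N_\varepsilon\setminus N\subseteq b_q$. By (a) $\xi\notin N'$, so $(\nu,\xi)$ is free with value $\mu\ge\delta_\varepsilon$.
* If $N_\varepsilon\subseteq N$ and $\varepsilon\in N$, then by (i) $\varepsilon\in t_s$ for some $s\in g$, and some $r_n\le s$, so $\varepsilon\in t_{r_\omega}$ and $r_\omega$ satisfies the requirement.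
* If $N_\varepsilon\subseteq N$ and $\varepsilon\notin N$, then $\varepsilon=\varepsilon^*$ by (ii). If $\delta_{\varepsilon^*}=\delta$, we are in Case 1 and $\nu<\beta_{\varepsilon^*}$ by (d), so this does not arise. If $\delta_{\varepsilon^*}<\delta$, use (h).

Second, let $\varepsilon\in t_{r_\omega}$ and $\nu\in a_q\setminus a_{r_\omega}$. If $N_\varepsilon\not\subseteq b_q$, take $\xi\in N_\varepsilon\setminus b_q$; then $(\nu,\xi)$ is free with value $\mu\ge\delta_\varepsilon$. If $N_\varepsilon\subseteq b_q$, then $\varepsilon\in t_q$ by (j), and $q$ satisfies the requirement.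

*Order.* We have $q'\le q$: if $\varepsilon\in t_{r_\omega}\setminus t_q$, then $N_\varepsilon\not\subseteq b_q$ by (j). And $q'\le r_n$: let $\varepsilon\in t_{q'}\setminus t_{r_n}$. If $\varepsilon\in t_{r_\omega}$, use $r_\omega\le r_n$. If $\varepsilon\in t_q\setminus t_{r_\omega}$, then $N_\varepsilon\not\subseteq b_{r_n}$ by (k).

**Step 8: $\alpha$ is a witness.** Now we contradict (5). Let $G'\ni q'$ be generic. Since $q'\le r_n$ for all $n$ and the $r_n\in N'$ meet all dense sets in $N'$, (S5) and (b) give $N'[G']\cap\omega_1=N'\cap\omega_1=\delta$. Let $M=N[G']\cap H_\theta$. As $q\in G'$, (5) gives $M\cap\omega_1=\delta$ and $M\cap\kappa=N\cap\kappa\not\ni\alpha$. Let $\mathfrak A=(H_\theta,\in,\dot\Delta_{G'})$. Then $M\cup\{\alpha\}\subseteq N'[G']\prec H_\chi[G']$ by (S4), and $\mathfrak A\in N'[G']$, so $N'[G']\cap H_\theta$ is closed under the Skolem functions of $\mathfrak A$. Hence $\mathrm{Hull}^{\mathfrak A}(M\cup\{\alpha\})\subseteq N'[G']$, and therefore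
$$\mathrm{Hull}^{\mathfrak A}(M\cup\{\alpha\})\cap\omega_1=\delta=M\cap\omega_1,\qquad\alpha\in\omega_2\setminus M.$$
So $M\notin\mathrm{Bad}$, contradicting $q\in G'$ and (5). Hence SCC holds in $V_1[G]$.

Together with Section 7, this proves that $V_1[G]$, a forcing extension of the original universe in which $\kappa=\omega_2$, is as described in Theorem 1. The last sentence of the theorem follows: if ZFC + "there is a measurable cardinal" is consistent, then so is ZFC + SCC + $\neg\,\mathrm{SCC}^{\mathrm{cof}}$. $\blacksquare$
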